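
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Repeated factors and the dimension of systems of small linear forms}


\begin{abstract}
Beresnevich, Bernik and Budarina conjectured a formula for the Hausdorff dimension of the set of points at which $m$ linear forms, with the same integer coefficient vector but evaluated along $m$ analytic maps into $\mathbb R^{n+1}$ in separate variables, are simultaneously small for infinitely many coefficient vectors. We show that for all $n\ge4$ and $2\le m\le n$ there are maps for which the formula fails. For suitable maps that parametrize the Veronese curve by their first coordinate, it fails for every monotonic approximating function $\Psi$ such that the lower order $\tau$ of $1/\Psi$ satisfies $n<\tau<\infty$. The extra points come from integer polynomials $(qx-p)^kR(x)$ in which $q$ is tiny compared with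 the height. For the same maps, and for $8n^4<\tau<\infty$, we show that the lower bound obtained from these polynomials is sharp, which determines the dimension exactly.
\end{abstract}

\section{The question and the answer}

\subsection{Systems of small linear forms}
Let $n\ge m\ge 1$ be integers. For $j=1,\dots,m$ let $U_j\subset\mathbb R^{d_j}$ be a connected open set and let
$\mathbf f_j=(f_{j,0},\dots,f_{j,n}):U_j\to\mathbb R^{n+1}$ be a map whose coordinate functions are real analytic and linearly independent over $\mathbb R$. Put $d=d_1+\dots+d_m$ and $U=U_1\times\dots\times U_m$. For $\mathbf x=(\mathbf x_1,\dots,\mathbf x_m)\in U$ let $\mathcal F(\mathbf x)$ be the $m\times(n+1)$ matrix with rows $\mathbf f_1(\mathbf x_1),\dots,\mathbf f_m(\mathbf x_m)$. Let $\Psi:[0,+\infty)\to(0,+\infty)$ be monotonic, which here means non-increasing. For $\mathbf a\in\mathbb Z^{n+1}$ write $H(\mathbf a)=\max_i|a_i|$. The set $\mathcal L(\mathcal F,\Psi)$ consists of the $\mathbf x\in U$ for which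
\[
\max_{1\le j\le m}\bigl|a_0f_{j,0}(\mathbf x_j)+\dots+a_nf_{j,n}(\mathbf x_j)\bigr|<\Psi(H(\mathbf a))
\]
holds for infinitely many $\mathbf a\in\mathbb Z^{n+1}$. The rate of decay of $\Psi$ is measured by the lower order of $1/\Psi$ at infinity,
\[
\tau_\Psi=\liminf_{h\to\infty}\frac{-\log\Psi(h)}{\log h}.
\]
Since $\Psi$ is bounded above, $\tau_\Psi\ge0$. Let $\dim$ denote Hausdorff dimension.

What should $\dim\mathcal L(\mathcal F,\Psi)$ be? Take $\Psi(h)=h^{-\tau}$ for large $h$. There are about $H^{n+1}$ integer vectors of height about $H$. If, near its zeros, each form $\mathbf a\cdot\mathbf f_j$ has a gradient of size about $H$, then the points satisfying the $m$ inequalities for a given $\mathbf a$ lie in a neighborhood of radius about $\Psi(H)/H=H^{-(\tau+1)}$ of a $(d-m)$-dimensional manifold. Within a bounded region, about $H^{(\tau+1)(d-m)}$ balls of that radius cover it, so the total cost in dimension $s$ is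
\[
H^{\,n+1+(\tau+1)(d-m)-s(\tau+1)} .
\]
The exponent vanishes at $s=\frac{n+1}{\tau+1}+d-m$. It is known that indeed
\[
\dim\mathcal L(\mathcal F,\Psi)\ \ge\ \min\Bigl\{d,\ \frac{n+1}{\tau_\Psi+1}+d-m\Bigr\},
\]
and Beresnevich, Bernik and Budarina \cite{BBB} conjectured that equality always holds:
\begin{equation}\label{eq:conj}
\dim\mathcal L(\mathcal F,\Psi)=\min\Bigl\{d,\ \frac{n+1}{\tau_\Psi+1}+d-m\Bigr\}.
\end{equation}
The heuristic assumed large gradients. Equality in \eqref{eq:conj} requires that vectors $\mathbf a$ for which some gradient is small contribute no more than the others. We show that they can contribute more.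

\subsection{Results}
Let $n\ge m\ge2$ and $d_1,\dots,d_m\ge1$. Let $I_1,\dots,I_m\subset\mathbb R$ be nonempty open intervals with $I_2\cap\dots\cap I_m\ne\emptyset$. Put
\begin{equation}\label{eq:F}
U_j=I_j\times\mathbb R^{d_j-1},\qquad
\mathbf f_j(\mathbf x_j)=(1,x_j,x_j^2,\dots,x_j^n),
\end{equation}
where $x_j$ is the first coordinate of $\mathbf x_j$. The coordinate functions are analytic and linearly independent over $\mathbb R$. Put
\[
M_n=\Bigl\lfloor\frac{(n+1)^2}{4}\Bigr\rfloor=\max_{1\le k\le n}k(n+1-k),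
\]
where the maximum is attained at $k=\lfloor(n+1)/2\rfloor$. For $n\ge4$ this $k$ satisfies $2\le k\le n-1$, and
$M_n\ge 2(n-1)\ge n+2$ (take $k=n-1$ in the maximum).

\begin{theorem}\label{thm:lower}
Let $n\ge4$, $2\le m\le n$, let $\mathcal F$ be as in \eqref{eq:F}, and let $\Psi$ be monotonic with $\tau_\Psi<\infty$. Then
\[
\dim\mathcal L(\mathcal F,\Psi)\ \ge\ d-m+\min\Bigl\{1,\frac{M_n}{\tau_\Psi+1}\Bigr\}.
\]
Consequently, whenever $n<\tau_\Psi<\infty$,
\[
\dim\mathcal L(\mathcal F,\Psi)\ >\ d-m+\frac{n+1}{\tau_\Psi+1}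
=\min\Bigl\{d,\ \frac{n+1}{\tau_\Psi+1}+d-m\Bigr\},
\]
and the conjectured equality \eqref{eq:conj} is false.
\end{theorem}

The consequence is immediate: if $\tau_\Psi>n$, then $\frac{n+1}{\tau_\Psi+1}<1\le m$ and $n+1<M_n$. For instance, let $m=2$, $n=4$, $d_1=d_2=1$, $\mathbf f_1=\mathbf f_2=(1,x,x^2,x^3,x^4)$ on a nonempty open interval, and $\Psi(h)=\max(h,1)^{-\tau}$ with $\tau\ge5$. The dimension is at least $6/(\tau+1)$, while \eqref{eq:conj} predicts $5/(\tau+1)$.

\begin{theorem}\label{thm:sharp}
Let $n\ge4$, $2\le m\le n$, let $\mathcal F$ be as in \eqref{eq:F}, and let $\Psi$ be monotonic with $8n^4<\tau_\Psi<\infty$. Then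
\[
\dim\mathcal L(\mathcal F,\Psi)=d-m+\frac{\lfloor(n+1)^2/4\rfloor}{\tau_\Psi+1}.
\]
\end{theorem}

\begin{remark}
The failure is not caused by singular points. If $m=2$, $d_1=d_2=1$ and $I_1\cap I_2=\emptyset$, both curves are nondegenerate everywhere, and $\mathcal F(\mathbf x)$ has rank $2$ everywhere because $x_1\ne x_2$. For $m\ge3$ the condition $I_2\cap\dots\cap I_m\neq\emptyset$ matters for the method: we let $x_2,\dots,x_m$ be close to the same root. If $m=n$ and the $I_j$ are pairwise disjoint, a nonzero polynomial of degree at most $n$ with a repeated linear factor has at most $n-1$ distinct roots and so cannot have a root in every $I_j$.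
We do not settle which $\mathcal F$ satisfy \eqref{eq:conj} when $m=1$ or $n\le3$.
\end{remark}

\subsection{Reduction to polynomials}
For $P\in\mathbb Z[x]$ let $H(P)$ be the maximum of the absolute values of its coefficients. Let $\mathcal L_0\subset I_1\times\dots\times I_m$ be the set of $(x_1,\dots,x_m)$ such that
\[
\max_{1\le j\le m}|P(x_j)|<\Psi(H(P))\quad\text{for infinitely many }P\in\mathbb Z[x],\ \deg P\le n .
\]
Up to a permutation of coordinates $\mathcal L(\mathcal F,\Psi)=\mathcal L_0\times\mathbb R^{d-m}$. Since $\dim(E\times\mathbb R^{l})=\dim E+l$ for every $E\subset\mathbb R^m$ and every integer $l\ge0$,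
\begin{equation}\label{eq:red}
\dim\mathcal L(\mathcal F,\Psi)=\dim\mathcal L_0+d-m .
\end{equation}
From now on we study $\mathcal L_0$.

\section{The mechanism for $n=4$, $m=2$}\label{sec:toy}

This section is heuristic. Let $\Psi(h)=\max(h,1)^{-\tau}$ and consider
\[
P(x)=(qx-p)^3(vx-w),\qquad q\le H^\varepsilon,\quad v\le cH^{1-3\varepsilon},
\]
with $p/q$ and $w/v$ in fixed bounded intervals, where $c$ is small enough that $H(P)\le H$. We let the triple factor serve $x_1$ and the simple factor serve $x_2$. For $x_1,x_2$ in a bounded region,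
\[
|P(x_1)|\ll q^3v\,\Bigl|x_1-\frac pq\Bigr|^3\ll H\Bigl|x_1-\frac pq\Bigr|^3,\qquad
|P(x_2)|\ll q^3v\,\Bigl|x_2-\frac wv\Bigr|\ll H\Bigl|x_2-\frac wv\Bigr| .
\]
Up to constants both are at most $H^{-\tau}\le\Psi(H(P))$ as soon as
\[
\Bigl|x_1-\frac pq\Bigr|\le a:=H^{-(\tau+1)/3},\qquad \Bigl|x_2-\frac wv\Bigr|\le b:=H^{-(\tau+1)}=a^3 .
\]
The box around $(p/q,w/v)$ is thus much longer in the $x_1$-direction than the ball of radius $H^{-(\tau+1)}$ which the heuristic of the introduction gives. Yet few polynomials have been lost. Ignoring powers $H^{O(\varepsilon)}$, a unit interval contains about $H^2$ fractions $w/v$, spaced by about $H^{-2}$. For $s<1$ the economical way to cover a filled $a\times b$ box with $b\le a$ is by one ball of radius about $a$, so the total cost is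
\[
H^2a^s=H^{\,2-s(\tau+1)/3},\qquad\text{balanced at } s=\frac6{\tau+1},
\]
and $6>5=n+1$. If $\tau\ge5$, then $a\le H^{-2}$, so these balls are essentially disjoint and no box is counted twice.

Three features of this count guide the general argument.

\emph{The denominator $q$ must tend to infinity, but slowly.} If $p/q$ were fixed, then $x_1$ would be forced to equal $p/q$ in the limit. Only the vertical sections of the boxes would remain, with cost $H^2b^s$, balanced at $2/(\tau+1)$. Letting $q\to\infty$ allows the next generation of fractions $p/q$ to fill out each long side of length about $a$. Taking $q\le H^\varepsilon$ makes this nearly free.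

\emph{The mechanism uses two coordinates.} If $m=1$ and $x_1$ is to be near $p/q$, the supply of cofactors $R$ in $(qx-p)^kR$ is of no use. A factor $(qx-p)^k$ with $q^k\le H$ offers at most about $q^2\le H^{2/k}$ centers with intervals of length about $H^{-(\tau+1)/k}$, which balances at $2/(\tau+1)$. With $m\ge2$ one coordinate exploits the multiplicity and the others exploit the large supply of cofactors.

\emph{General $n$.} Take $P=(qx-p)^kR$ with $\deg R\le r=n-k$. Then $a=H^{-(\tau+1)/k}$, and we hope for about $H^{r+1}$ well-spaced roots of polynomials $R$. The balance is at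
\[
s=\frac{k(r+1)}{\tau+1}=\frac{k(n+1-k)}{\tau+1}.
\]
The best $k$ gives $M_n$. For $n=1,2,3$ one has $M_n=1,2,4\le n+1$ and nothing is gained. For every $n\ge4$ the choice $k=n-1$ with a linear cofactor already gives $2(n-1)>n+1$, so the conjecture can be disproved with rational numbers alone. To reach $M_n$ in this way, cofactors of higher degree are needed from $n=5$ on.

Section~\ref{sec:roots} supplies the well-spaced roots. Section~\ref{sec:lower} turns the count into a Cantor construction.

\section{Well-spaced roots of integer polynomials}\label{sec:roots}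

The polynomials of degree at most $r$ and height at most $Q$ number about $Q^{r+1}$. We need their real roots to be nearly as numerous and evenly spread as this allows.

\begin{lemma}\label{lem:roots}
Let $r\ge1$, $0<\varepsilon<1$, and let $J$ be a bounded interval of positive length. There is $Q_0=Q_0(J,r,\varepsilon)$ such that for all $Q\ge Q_0$, with $\sigma=Q^{-(r+1)+\varepsilon}$, there are at least $|J|/(24\sigma)$ points of $J$, pairwise at distance at least $\sigma$, each of which is a root of some nonzero $R\in\mathbb Z[x]$ with $\deg R\le r$ and $H(R)\le Q$.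
\end{lemma}

Let $J'\subset J$ be the concentric closed interval of length $|J|/2$. It suffices to find, for all $Q\geq Q_0$, a measurable set $G\subset J'$ with
\begin{equation}\label{eq:Gprop}
|G|\ge|J|/4,\quad\text{and each }x\in G\text{ has a real root }\alpha(x)\text{ of such an }R\text{ with }|\alpha(x)-x|\le\sigma<|J|/4 .
\end{equation}
Indeed, take a maximal subset of $G$ with pairwise distances at least $3\sigma$. The intervals of length $6\sigma$ around its elements cover $G$, so it has at least $|G|/(6\sigma)\ge|J|/(24\sigma)$ elements. The corresponding roots lie in $J$ and are pairwise at distance at least $3\sigma-2\sigma=\sigma$.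

\begin{remark}[The case $r=1$ is elementary]
Let $J\subset[-A,A]$ with $A\ge1$ and let $T=Q/(2A)$ be large. By Dirichlet's theorem each $x\in J'$ has a fraction $w/v$ with $1\le v\le T$ and $|x-w/v|\le1/(vT)$. Then $|w|\le AT+1\le Q$, so $vx-w$ has height at most $Q$. For given $v$ at most $v|J'|+3$ numerators occur. Hence the $x\in J'$ with such a fraction satisfying $v\le T/8$ have measure at most
\[
\sum_{v\le T/8}\frac{2}{vT}\bigl(v|J'|+3\bigr)\le\frac{|J'|}4+O\Bigl(\frac{\log T}T\Bigr)<\frac{|J'|}2 .
\]
The remaining $x$ form a set $G$ with $|G|\ge|J'|/2=|J|/4$ and satisfy $|x-w/v|\le8/T^2\le Q^{-2+\varepsilon}$ for large $Q$. So \eqref{eq:Gprop} holds.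
\end{remark}

For general $r$ we use two tools.

\emph{Sprindžuk's theorem} \cite{Spr}: for $r\ge1$, $\eta>0$ and almost every real $x$, the inequality $|D(x)|<H(D)^{-r-\eta}$ has only finitely many solutions $D\in\mathbb Z[x]\setminus\{0\}$ with $\deg D\le r$. Almost every $x$ is transcendental, so the finitely many exceptional values $D(x)$ are nonzero. Hence for almost every $x$ there is $c(x)>0$ such that
\[
|D(x)|\ge c(x)H(D)^{-r-\eta}\qquad\text{for all }D\in\mathbb Z[x]\setminus\{0\},\ \deg D\le r .
\]

\emph{Minkowski's second theorem}: if $B\subset\mathbb R^{r+1}$ is a compact convex body symmetric about $0$, with successive minima $\lambda_0\le\dots\le\lambda_r$ with respect to $\mathbb Z^{r+1}$ (so $\lambda_i$ is the least $\lambda$ for which $\lambda B$ contains $i+1$ linearly independent integer points), then $\lambda_0\cdots\lambda_r\operatorname{vol}(B)\le2^{r+1}$.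

\begin{proof}[Proof of Lemma~\ref{lem:roots}]
The plan is to find, for typical $x$, an integer polynomial that is small at $x$ but has a large derivative there. A Newton-type argument then produces a root very close to $x$.

Put $\eta=\varepsilon/(6r^2)$. For $\gamma>0$ consider the closed set
\[
G=\{x\in J':\ |D(x)|\ge\gamma H(D)^{-r-\eta}\ \text{ for all }D\in\mathbb Z[x]\setminus\{0\},\ \deg D\le r\}.
\]
As $\gamma$ decreases to $0$ these sets increase to a subset of $J'$ of full measure $|J|/2$. Fix $\gamma$ with $|G|\ge|J|/4$. Below, $c,C>0$ and $C_2\ge1$ depend only on $J,r,\eta,\gamma$, and $c,C$ may change from line to line.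

\emph{A basis of polynomials small at $x$.} Let $x\in G$ and $T\ge1$. Identify $R=\sum_{i=0}^r c_ix^i$ with $(c_0,\dots,c_r)$ and consider the body
\[
|R(x)|\le T^{-r},\qquad|c_i|\le T\quad(1\le i\le r).
\]
The map $(c_0,\dots,c_r)\mapsto(R(x),c_1,\dots,c_r)$ is unimodular, so the volume is $2^{r+1}$ and $\lambda_0\cdots\lambda_r\le1$. Let $D\neq0$ be an integer polynomial realizing $\lambda_0$. Then $|D(x)|\le\lambda_0T^{-r}$. Since $x$ is bounded, $H(D)\le C\lambda_0T$. As $x\in G$,
\[
\gamma(C\lambda_0T)^{-r-\eta}\le|D(x)|\le\lambda_0T^{-r},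
\qquad\text{so}\qquad\lambda_0^{\,r+1+\eta}\ge cT^{-\eta}.
\]
Hence $\lambda_0\ge cT^{-\eta}$ and $\lambda_r\le(\lambda_0\cdots\lambda_{r-1})^{-1}\le\lambda_0^{-r}\le CT^{r\eta}$. So there are linearly independent integer polynomials $R_0,\dots,R_r$ of degree at most $r$ with
\[
|R_i(x)|\le CT^{-r+r\eta},\qquad H(R_i)\le C_2T^{1+r\eta}.
\]

\emph{One of them has a large derivative at $x$.} The map $(c_0,\dots,c_r)\mapsto(R(x),R'(x),c_2,\dots,c_r)$ is triangular with unit diagonal. Computing the nonzero integer $\det(R_0,\dots,R_r)$ in these coordinates,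
\[
1\le|\det(R_0,\dots,R_r)|\le(r+1)!\,\max_i|R_i(x)|\,\max_i|R_i'(x)|\,\bigl(C_2T^{1+r\eta}\bigr)^{r-1}.
\]
Since $r-r\eta-(r-1)(1+r\eta)=1-r^2\eta$, some $R=R_i$ has $|R'(x)|\ge cT^{1-r^2\eta}$.

\emph{A root near $x$.} Put $\rho=T^{-(r+1)+3r^2\eta}\le1$. On $[x-\rho,x+\rho]$ we have $|R''|\le CT^{1+r\eta}$, and
\[
CT^{1+r\eta}\rho=CT^{-r+r\eta+3r^2\eta}\le\tfrac12|R'(x)|
\]
for large $T$, because $r\eta+4r^2\eta\le5r^2\eta<1+r$. Hence $R'$ keeps its sign there and $|R'|\ge|R'(x)|/2$. Moreover
\[
|R(x)|\le CT^{-r+r\eta}\le CT^{-(r+1)+2r^2\eta}|R'(x)|<\tfrac12\rho|R'(x)|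
\]
for large $T$. Moving from $x$ in the direction in which $|R|$ decreases, we meet a root $\alpha(x)$ of $R$ with $|\alpha(x)-x|\le\rho$.

\emph{Choice of $T$.} Define $T$ by $Q=C_2T^{1+r\eta}$, so that $H(R)\le Q$. Then $\sigma$ is a constant times $T^{(1+r\eta)(-(r+1)+\varepsilon)}$, with exponent at least $-(r+1)+\varepsilon-r(r+1)\eta$. Since $3r^2\eta+r(r+1)\eta\le5r^2\eta<\varepsilon$, we get $\rho\le\sigma$ for large $Q$. Also $\sigma<|J|/4$ for large $Q$. This is \eqref{eq:Gprop}.
\end{proof}

\section{The Cantor construction}\label{sec:lower}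

\begin{proposition}\label{prop:lower}
Let $n\ge2$, $2\le m\le n$, $1\le k\le n-1$, $r=n-k$, let $I_1,\dots,I_m$ be nonempty open intervals with $I_2\cap\dots\cap I_m\ne\emptyset$, and let $\Psi$ be monotonic with $\tau_\Psi<\infty$. Then
\[
\dim\mathcal L_0\ge\min\Bigl\{1,\frac{k(r+1)}{\tau_\Psi+1}\Bigr\}.
\]
\end{proposition}

With $k=\lfloor(n+1)/2\rfloor$ and \eqref{eq:red} this proves Theorem~\ref{thm:lower}. The choice $k=n-1$, for which only the elementary case $r=1$ of Lemma~\ref{lem:roots} is used, already gives the strict inequality in Theorem~\ref{thm:lower} whenever $n<\tau_\Psi<\infty$. The rest of this section proves the proposition.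

\subsection{Parameters}
Suppose first that $\tau_\Psi+1<k(r+1)$, and define $\tau^*$ by $\tau^*+1=k(r+1)$. Replace $\Psi(h)$ by $\min\{\Psi(h),\max(h,1)^{-\tau^*}\}$. The new function is monotonic with lower order $\max\{\tau_\Psi,\tau^*\}=\tau^*$, the set $\mathcal L_0$ only shrinks, and the asserted lower bound is $1$ before and after the replacement. So we may assume, with $\tau=\tau_\Psi$, that
\[
u:=\tau+1\ge k(r+1),
\]
and have to prove $\dim\mathcal L_0\ge k(r+1)/u$. Fix $0<s<k(r+1)/u\le1$. It suffices to prove $\dim\mathcal L_0\ge s$. Choose $\varepsilon>0$ with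
\begin{equation}\label{eq:eps}
k\varepsilon\le\tfrac12,\qquad (r+1-\varepsilon)(1-k\varepsilon)>\frac{s(u+2\varepsilon)}k ,
\end{equation}
which is possible since $r+1>su/k$.

Let $I_0\subset I_1$ and $J_0\subset I_2\cap\dots\cap I_m$ be compact intervals of the same positive length $2a_0=2b_0\le1$, contained in $[-A,A]$ with $A\ge1$, such that $I_0$ contains no integer. By the definition of $\tau_\Psi$ there are arbitrarily large $H$ with $\Psi(H)\ge H^{-\tau-\varepsilon}$; this is where $\tau_\Psi<\infty$ is needed. For such a large $H$ let $q$ be a prime in $(H^\varepsilon/2,H^\varepsilon]$, which exists by Bertrand's postulate, and put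
\[
Q=\frac{H^{1-k\varepsilon}}{(2A)^k},\qquad
\sigma=Q^{-(r+1)+\varepsilon},\qquad
a=H^{-(u+2\varepsilon)/k},\qquad
b=a^k=H^{-u-2\varepsilon}.
\]
Thus $a$ and $b$ will be the half-sides of boxes as in Section~\ref{sec:toy}, and their centers will be spaced by at least $1/q$ horizontally and by at least $\sigma$ vertically.

\begin{lemma}\label{lem:scales}
For all sufficiently large $H$ as above,
\[
b\le a,\qquad 4a\le\sigma\le1/q,\qquad \sigma\le a^s .
\]
\end{lemma}
\begin{proof}
The first inequality holds since $a<1$. As $1\le Q\le H$ for large $H$ and $u\ge k(r+1)$, we have $\sigma\ge H^{-(r+1)}\ge H^{-u/k}=H^{2\varepsilon/k}a\ge4a$. Next, $\sigma$ is a constant times $H^{-(r+1-\varepsilon)(1-k\varepsilon)}$. By \eqref{eq:eps} this exponent is less than $-s(u+2\varepsilon)/k$, so $\sigma\le a^s$ for large $H$. As $\varepsilon\le k\varepsilon\le\frac12$ and $r\ge1$, the exponent is at most $-\frac32\cdot\frac12<-\varepsilon$, so $\sigma\le H^{-\varepsilon}\le1/q$ for large $H$.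
\end{proof}

\begin{lemma}\label{lem:local}
Let $H$ as above be sufficiently large. Let $p/q\in I_0$, let $R\in\mathbb Z[x]\setminus\{0\}$ with $\deg R\le r$ and $H(R)\le Q$, let $\alpha\in J_0$ with $R(\alpha)=0$, and put $P=(qx-p)^kR$. If $x\in I_0$, $|x-p/q|\le a$, $y\in J_0$ and $|y-\alpha|\le b$, then
\[
|P(x)|<\Psi(H(P))\quad\text{and}\quad|P(y)|<\Psi(H(P)).
\]
\end{lemma}
\begin{proof}
The absolute values of the coefficients of $(qx-p)^k$ have sum $(q+|p|)^k\le(2Aq)^k$. Hence $H(P)\le(2Aq)^kQ\le H$. By monotonicity of $\Psi$, $\Psi(H(P))\ge\Psi(H)\ge H^{-\tau-\varepsilon}$. On $[-A,A]$ we have $|R|,|R'|\le CQ$ with $C=C(n,A)$. Therefore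
\[
|P(x)|\le(qa)^kCQ\le CH\,a^k=CH^{1-u-2\varepsilon}=CH^{-\tau-2\varepsilon},
\]
and, since $|qy-p|\le2Aq$ and $|R(y)|\le CQ\,|y-\alpha|$,
\[
|P(y)|\le(2Aq)^kCQb\le CHb=CH^{-\tau-2\varepsilon}.
\]
Both are less than $H^{-\tau-\varepsilon}$ for large $H$.
\end{proof}

\subsection{The boxes}
Level $0$ is the single box $I_0\times J_0$, of mass $\mu_0=1$. Let $t\ge1$ and suppose level $t-1$ consists of finitely many boxes $I\times J$ with $|I|=2a_{t-1}$ and $|J|=2b_{t-1}$, where $b_{t-1}\le a_{t-1}\le\frac12$, each of mass $\mu_{t-1}\le1$. Choose $H_t$, with corresponding $q_t,Q_t,\sigma_t,a_t,b_t$, so large that Lemmas~\ref{lem:scales} and~\ref{lem:local} hold for it, that Lemma~\ref{lem:roots} applies with $Q=Q_t$ to the concentric half of $J$ for each of the finitely many level-$(t-1)$ boxes, and that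
\begin{equation}\label{eq:q}
q_t\ge\frac{192}{a_{t-1}b_{t-1}} .
\end{equation}
The scales then satisfy
\begin{equation}\label{eq:chain}
b_t\le a_t\le\frac{\sigma_t}4,\qquad\sigma_t\le\frac1{q_t}\le\frac{b_{t-1}}{48},\qquad \sigma_t\le a_t^s .
\end{equation}
In particular $a_t\le a_{t-1}/2$, $b_t\le b_{t-1}/2$, $q_ta_{t-1}\ge4$, $q_tb_{t-1}\ge1$, and $q_t>q_{t-1}$ when $t\ge2$ because $1/q_t\le b_{t-1}<1/q_{t-1}$.

In each level-$(t-1)$ box $I\times J$ choose
\[
X_t=\Bigl\lceil\frac{q_ta_{t-1}}4\Bigr\rceil\ \text{fractions } \frac p{q_t}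
\quad\text{and}\quad
Y_t=\Bigl\lceil\frac{b_{t-1}}{48\sigma_t}\Bigr\rceil\ \text{roots }\alpha\text{ from Lemma~\ref{lem:roots}}
\]
in the concentric halves of $I$ and of $J$, respectively. There are enough. The half of $I$ has length $a_{t-1}$ and contains at least $q_ta_{t-1}-1\ge q_ta_{t-1}/2\ge X_t$ fractions with denominator $q_t$. Lemma~\ref{lem:roots} provides at least $b_{t-1}/(24\sigma_t)\ge Y_t$ roots, where we used $b_{t-1}/(48\sigma_t)\ge1$. The children of the box are the $X_tY_t$ boxes
\[
\Bigl[\frac p{q_t}-a_t,\frac p{q_t}+a_t\Bigr]\times[\alpha-b_t,\alpha+b_t],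
\]
which lie in the parent and are pairwise disjoint. Each gets mass $\mu_t=\mu_{t-1}/(X_tY_t)$. See Figure~\ref{fig:boxes}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) rectangle (9,3);
\foreach \x in {3,4.5,6}
  \foreach \y in {0.9,1.3,1.7,2.1}
    \fill (\x-0.16,\y-0.025) rectangle (\x+0.16,\y+0.025);
\draw[<->] (3,0.45) -- (4.5,0.45) node[midway,below] {$\ge 1/q_t$};
\draw[<->] (6.5,1.3) -- (6.5,1.7) node[midway,right] {$\ge\sigma_t$};
\draw[<->] (0,-0.25) -- (9,-0.25) node[midway,below] {$2a_{t-1}$};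
\draw[<->] (9.25,0) -- (9.25,3) node[midway,right] {$2b_{t-1}$};
\end{tikzpicture}
\caption{A box of level $t-1$ and its children (not to scale). The columns are centered at fractions $p/q_t$ and the rows at roots of integer polynomials $R$ of degree at most $r$. Each child has width $2a_t$ and height $2b_t=2a_t^k$. Since $q_t$ is large in terms of $b_{t-1}$, there are so many columns that a square of side $\rho\in[b_{t-1},a_{t-1})$ catches at most a constant times the proportion $\rho/a_{t-1}$ of the mass of the parent, as if this mass were spread evenly over a horizontal segment.}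
\label{fig:boxes}
\end{figure}

Let $\mathcal K$ be the intersection over $t$ of the unions of level-$t$ boxes, a compact set, and let $\mu$ be the probability measure on $\mathcal K$ that gives each level-$t$ box mass $\mu_t$. Since $X_tY_t\ge q_ta_{t-1}b_{t-1}/(192\sigma_t)$, and by \eqref{eq:q} and $\mu_{t-1}\le1$,
\begin{equation}\label{eq:mass}
\mu_t\le\frac{192\,\sigma_t\,\mu_{t-1}}{q_ta_{t-1}b_{t-1}}\le\sigma_t\qquad(t\ge1).
\end{equation}

\subsection{Points of $\mathcal K$ give points of $\mathcal L_0$}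
Let $(x,y)\in\mathcal K$. By Lemma~\ref{lem:local}, for each $t\ge1$ there is $P_t=(q_tx-p_t)^kR_t$, nonzero of degree at most $n$, with $|P_t(x)|,|P_t(y)|<\Psi(H(P_t))$. Since $q_t$ is prime and $p_t/q_t\in I_0$ is not an integer, $p_t/q_t$ is in lowest terms. The $q_t$ are distinct, so the fractions $p_t/q_t$ are distinct. A given nonzero polynomial has at most $n$ roots, hence equals $P_t$ for at most $n$ values of $t$. So infinitely many polynomials occur, and $(x,y,\dots,y)\in\mathcal L_0$. The map $(x,y)\mapsto(x,y,\dots,y)$ is bi-Lipschitz, hence $\dim\mathcal L_0\ge\dim\mathcal K$.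

\subsection{The mass estimate}
We use the mass distribution principle: if $\mu(S)\le C\rho^s$ for all sufficiently small $\rho>0$ and all squares $S$ with sides of length $\rho$ parallel to the axes, then $\dim\mathcal K\ge s$.

Let $S$ be such a square with $\rho<b_0$, and let $t\ge1$ be determined by $b_t\le\rho<b_{t-1}$. We count the boxes of level $t$ that $S$ meets. When $\rho<a_t$ we also use that $S$ catches only a part of each of them.

\emph{$S$ meets at most one box of level $t-1$.} Two different boxes of level $t-1$ lie in different children, of some level $i\le t-1$, of a common box. The centers of these children differ by at least $1/q_i$ in the first coordinate or by at least $\sigma_i$ in the second. So the two boxes are separated in one coordinate by at least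
\[
\min\{1/q_i-2a_i,\ \sigma_i-2b_i\}\ge2b_i\ge2b_{t-1}>\rho ,
\]
where we used \eqref{eq:chain}.

\emph{$S$ meets few boxes of level $t$.} Their number is at most
\[
\bigl(1+q_t(\rho+2a_t)\bigr)\Bigl(1+\frac{\rho+2b_t}{\sigma_t}\Bigr)\le(2+q_t\rho)\Bigl(2+\frac\rho{\sigma_t}\Bigr).
\]

\emph{If $\rho<a_t$, then $S$ catches only part of the length of a level-$t$ box.} The children of this box are arranged in $X_{t+1}\ge q_{t+1}a_t/4$ columns of equal mass, of which $S$ meets at most $1+q_{t+1}(\rho+2a_{t+1})\le2+q_{t+1}\rho\le3q_{t+1}\rho$, since $q_{t+1}\rho\ge q_{t+1}b_t\ge1$. So the part of the box in $S$ has mass at most $\mu_t\cdot3q_{t+1}\rho\cdot4/(q_{t+1}a_t)=12\mu_t\rho/a_t$.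

Together,
\begin{equation}\label{eq:S}
\mu(S)\le12\,(2+q_t\rho)\Bigl(2+\frac\rho{\sigma_t}\Bigr)\min\Bigl\{1,\frac\rho{a_t}\Bigr\}\mu_t .
\end{equation}

\emph{Case A: $\rho<1/q_t$.} By $\mu_t\le\sigma_t$,
\[
\mu(S)\le36\,(2\sigma_t+\rho)\min\Bigl\{1,\frac\rho{a_t}\Bigr\}.
\]
Here $\rho\le\rho^s$. If $\rho\ge a_t$, then $\sigma_t\le a_t^s\le\rho^s$. If $\rho<a_t$, then $\sigma_t\rho/a_t\le a_t^{s-1}\rho\le\rho^s$ because $s<1$. So $\mu(S)\le108\rho^s$ in either case.

\emph{Case B: $\rho\ge1/q_t$.} Then $q_t\rho\ge1$ and $\rho\ge\sigma_t$. By \eqref{eq:S}, the first inequality in \eqref{eq:mass}, and $\rho<b_{t-1}$, with absolute constants $C$,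
\[
\mu(S)\le C\,\frac{q_t\rho^2}{\sigma_t}\mu_t\le C\,\frac{\mu_{t-1}\rho^2}{a_{t-1}b_{t-1}}\le C\,\frac{\mu_{t-1}\,\rho}{a_{t-1}} .
\]
For $t=1$ this is at most $C\rho^s/a_0$. For $t\ge2$ we have $\mu_{t-1}\le\sigma_{t-1}\le a_{t-1}^s$, so $\mu(S)\le C\rho\,a_{t-1}^{s-1}\le C\rho^s$, because $\rho<b_{t-1}\le a_{t-1}$.

Hence $\dim\mathcal L_0\ge\dim\mathcal K\ge s$. Letting $s\to k(r+1)/u$ proves Proposition~\ref{prop:lower}, and with it Theorem~\ref{thm:lower}.\qed

\section{The upper bound for large $\tau_\Psi$}\label{sec:upper}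

We now prove Theorem~\ref{thm:sharp}. The lower bound is Theorem~\ref{thm:lower}, since $M_n/(\tau_\Psi+1)<1$ here. For the upper bound write $M=M_n$ and note that $M\le n^2$. Fix $8n^4<\tau'<\tau_\Psi$ and put $u=\tau'+1$, so that $\Psi(h)\le h^{-\tau'}$ for large $h$. Fix $A\ge1$ and
\[
\frac Mu<s\le\frac{2M}u ;\qquad\text{then } s\le\frac1{4n^2}<1 .
\]
We show that $\mathcal H^s(\mathcal L_0\cap[-A,A]^m)=0$, where $\mathcal H^s$ is Hausdorff measure. Letting $s\to M/u$, then $A\to\infty$ through the integers, then $\tau'\to\tau_\Psi$, we get $\dim\mathcal L_0\le M/(\tau_\Psi+1)$, and \eqref{eq:red} finishes the proof.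

The strategy is to factor $P$ over $\mathbb Z$. For large $\tau'$ exactly one irreducible factor is responsible for the smallness of $P$ at $x_j$, and its multiplicity determines how close $x_j$ must be to a root. Counting factors then bounds the cost. One shape of $P$, a repeated linear factor times an irreducible cofactor of the complementary degree as in Section~\ref{sec:lower}, comes so close to the bound $M$ that it must be treated precisely. All others leave room for crude estimates.

Let $N$ run over powers of $2$. Consider $P\in\mathbb Z[x]$, $\deg P\le n$, with $N/2\le H(P)<N$, $N$ large, and $x\in[-A,A]^m$ with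
\[
|P(x_j)|<\Psi(H(P))\ll N^{-\tau'}\qquad(1\le j\le m).
\]
Implied constants depend on $n,m,A,\tau',s$ only.

\subsection{The responsible factors}
Since $P\neq0$ is integral and small at $x_1$, it is nonconstant. Write
\[
P=c_P\prod_iQ_i^{k_i},\qquad l_i=\deg Q_i\ge1,\qquad\sum_ik_il_i\le n ,
\]
with $c_P\in\mathbb Z\setminus\{0\}$ and with $Q_i\in\mathbb Z[x]$ irreducible, primitive, with positive leading coefficients, and pairwise coprime. The Mahler measure $\mathcal M$ (the absolute value of the leading coefficient times $\prod_\alpha\max\{1,|\alpha|\}$ over the complex roots) is multiplicative and satisfies $2^{-l}H(Q)\le\mathcal M(Q)\le\sqrt{l+1}\,H(Q)$ if $\deg Q=l$. Hence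
\begin{equation}\label{eq:heights}
\prod_iH(Q_i)^{k_i}\ll N .
\end{equation}

Recall that the resultant of two coprime polynomials $F,G\in\mathbb Z[x]$ of degrees $f,g\ge1$ is a nonzero integer of the form $UF+VG$, where $U,V\in\mathbb Z[x]$ have degrees less than $g$ and $f$. The coefficients of $U$ and $V$ are, up to sign, minors of order $f+g-1$ of the Sylvester matrix, whose entries are $0$ or coefficients of $F$ and $G$. We use this twice.

\begin{itemize}
\item[(F1)] Apply it to $Q_i,Q_{i'}$ with $i\ne i'$. Since $l_i+l_{i'}\le n$, the coefficients of $U,V$ are $\ll N^{n-1}$. Thus $1\ll N^{n-1}\max\{|Q_i(x_j)|,|Q_{i'}(x_j)|\}$. So for a suitable constant $c_1\in(0,1]$ and for each $j$, at most one $i$ has $|Q_i(x_j)|<c_1N^{-n}$.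
\item[(F2)] Apply it to $Q_i$ and its derivative $Q_i'$, which are coprime. (If $l_i=1$, then $Q_i'$ is a nonzero integer and we take $U=0$, $V=1$.) The coefficients of $U,V$ are $\ll N^{2n-2}$. So for a suitable $c_2>0$, if $|Q_i(x_j)|\le c_2N^{-2n}$, then $|Q_i'(x_j)|\gg N^{-2n}$. If moreover $Q_i(x_j)\ne0$, then
\[
\Bigl|\frac{Q_i'}{Q_i}(x_j)\Bigr|=\Bigl|\sum_\alpha\frac1{x_j-\alpha}\Bigr|\le\frac{l_i}{\min_\alpha|x_j-\alpha|},
\qquad\text{so}\qquad \min_\alpha|x_j-\alpha|\ll N^{2n}|Q_i(x_j)|,
\]
where $\alpha$ runs over the complex roots of $Q_i$. The last bound is trivial if $Q_i(x_j)=0$.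
\end{itemize}

If for some $j$ no $i$ had $|Q_i(x_j)|<c_1N^{-n}$, then $|P(x_j)|\gg N^{-n^2}$, since $\sum k_i\le n$. This is impossible for large $N$ as $\tau'>n^2$. So for each $j$ there is a unique $i=i(j)$ with $|Q_i(x_j)|<c_1N^{-n}$. The other factors contribute at least a constant times $N^{-n^2}$ to $|P(x_j)|$, hence
\[
|Q_{i(j)}(x_j)|^{k_{i(j)}}\ll N^{n^2-\tau'} .
\]
As $k_{i(j)}\le n$ and $\tau'>3n^2$, (F2) applies for large $N$ and yields a root $\alpha_j$ of $Q_{i(j)}$ with
\begin{equation}\label{eq:near}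
|x_j-\alpha_j|\ll N^{2n-(\tau'-n^2)/k_{i(j)}}\le N^{-(u-C_1)/k_{i(j)}},\qquad C_1=3n^2+1 ,
\end{equation}
where the second inequality holds because $2n\le2n^2/k_{i(j)}$.

\subsection{Classes}
Fix a numbering of the factors $Q_i$ of each $P$. Let $\mathcal S=\{i(1),\dots,i(m)\}$ and $K=\max_{i\in\mathcal S}k_i$, and let $i_0$ be the smallest $i\in\mathcal S$ with $k_i=K$. Split the solutions $(P,x)$ into classes according to all $k_i,l_i$, the map $j\mapsto i(j)$, the position of $\alpha_j$ in a fixed ordering of the roots of $Q_{i(j)}$, and the integers $g_i\ge0$ $(i\in\mathcal S)$ with $2^{g_i}\le H(Q_i)<2^{g_i+1}$. Since $H(Q_i)\ll N$ and $|\mathcal S|\le m\le n$, there are $\ll(\log N)^n$ classes. Within a class the point $(\operatorname{Re}\alpha_j)_j$ is determined by $(Q_i)_{i\in\mathcal S}$. By \eqref{eq:near}, $x$ lies in the ball (in the maximum norm) around this point of radius $\ll N^{-(u-C_1)/K}$.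

There are $\ll2^{g_i(l_i+1)}$ candidates for $Q_i$, and \eqref{eq:heights} charges $2^{g_ik_i}$ to the height of $P$. So the number of tuples, written as a power of the budget $N$, is governed by the ratios $(l_i+1)/k_i$. After multiplication by $K$ (from the radius) the relevant quantity is $K(l_i+1)/k_i$. If $k_i=1$ and $l_i=n-K$, it equals $K(n+1-K)$, which may be as large as $M$. This suggests the following definition. A class is \emph{critical} if
\[
K\ge2\quad\text{and some }i_1\in\mathcal S\setminus\{i_0\}\text{ has }k_{i_1}=1,\ l_{i_1}=n-K .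
\]

\subsection{Non-critical classes}
We claim that $K(l_i+1)/k_i\le M-1$ for all $i\in\mathcal S$.
\begin{itemize}
\item If $K=1$ or $i=i_0$, then $k_i=K$ and the left side is $l_i+1\le n+1\le M-1$. This uses $M\ge n+2$, where $n\ge4$ is needed.
\item Let $K\ge2$ and $i\ne i_0$. Then $1\le k_il_i\le n-Kl_{i_0}\le n-K$. If $k_i=1$, non-criticality gives $l_i+1\le n-K$. If $k_i\ge2$, then $n-K\ge2$ and $\frac{l_i+1}{k_i}\le\frac12\bigl(\frac{n-K}2+1\bigr)\le n-K$. In both cases $K(l_i+1)/k_i\le K(n-K)=K(n+1-K)-K\le M-1$.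
\end{itemize}
By \eqref{eq:heights} the number of tuples $(Q_i)_{i\in\mathcal S}$ in the class is therefore
\[
\ll\prod_{i\in\mathcal S}\bigl(2^{g_ik_i}\bigr)^{(l_i+1)/k_i}\le\Bigl(\prod_{i\in\mathcal S}2^{g_ik_i}\Bigr)^{(M-1)/K}\ll N^{(M-1)/K}.
\]
Here we can afford the loss $C_1$ in \eqref{eq:near}: since $u\ge8n^4\ge2n^2(3n^2+1)\ge2MC_1$,
\[
s(u-C_1)>M-\frac{MC_1}u\ge M-\frac12 .
\]
So the sum of $(\text{radius})^s$ over the class is $\ll N^{(M-1-s(u-C_1))/K}\ll N^{-1/(2K)}\le N^{-1/(2n)}$.

\subsection{Critical classes}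
Since $Kl_{i_0}+(n-K)\le n$, we have $l_{i_0}=1$, and the two factors exhaust the degree. Renaming them,
\[
P=c_PQ_0^KQ_1,\qquad Q_0=qx-p\ (q\ge1),\qquad \deg Q_1=r=n-K\ge1,\qquad\mathcal S=\{0,1\}.
\]
Write $h_0=2^{g_0}\ge1$ and $h_1=2^{g_1}\ge1$. By \eqref{eq:heights}, $h_0^Kh_1\ll N$. Some $j$ has $i(j)=0$, so $p/q\in[-A-1,A+1]$ by \eqref{eq:near}, and hence $q\asymp h_0$.

The count of pairs $(Q_0,Q_1)$ can now match $M$ exactly, so we need a sharp radius. We have $|P(x)|\ge|qx-p|^K|Q_1(x)|$, and near $p/q$ this depends on the size of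
\[
\kappa=|Q_1(p/q)| .
\]
A small $\kappa$ permits a larger ball, but few $Q_1$ have small $\kappa$. By coprimality $\kappa\ne0$. Since $q^r\kappa$ is a positive integer,
\[
h_0^{-r}\ll q^{-r}\le\kappa\ll h_1 .
\]

\emph{The radius.} Let $i(j)=0$. By \eqref{eq:near}, $|Q_1(x_j)-Q_1(p/q)|\ll N\cdot N^{-(u-C_1)/K}$. As $\kappa\gg h_0^{-r}$ and $h_0\ll N^{1/K}$, we have $\kappa\gg N^{-n}$. Since $K\le n$ and $u>C_1+n(n+1)$, the difference is at most $\kappa/2$ for large $N$. So $|Q_1(x_j)|\ge\kappa/2$ and $|qx_j-p|^K\kappa/2\le|P(x_j)|\ll N^{-\tau'}$, that is,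
\[
\Bigl|x_j-\frac pq\Bigr|\ll\rho_\kappa:=\bigl(N^{-\tau'}\kappa^{-1}h_0^{-K}\bigr)^{1/K}.
\]
Let $i(j)=1$. Then $k_1=1$, and \eqref{eq:near} gives $|x_j-\alpha_j|\ll N^{-(u-C_1)}\le N^{-u/2}\le N^{-u/K}\ll\rho_\kappa$. Here we used $u\ge2C_1$, $K\ge2$, and $\kappa h_0^K\ll h_1h_0^K\ll N$. Hence $x$ lies in a ball of radius $\ll\rho_\kappa$ whose center is determined by $(Q_0,Q_1)$. We sum over two ranges of $\kappa$.

\emph{Part $\kappa_0\le\kappa<2\kappa_0$, with $\kappa_0\ge1$ a power of $2$.} There are $\ll\log N$ such parts. There are $\ll h_0^2$ pairs $(p,q)$. For each pair there are $\ll h_1^r\kappa_0$ polynomials $Q_1$: after the non-constant coefficients are chosen, the constant one lies in an interval of length $4\kappa_0$. The sum of $(\text{radius})^s$ is therefore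
\[
\ll h_0^2h_1^r\kappa_0\bigl(N^{-\tau'}\kappa_0^{-1}h_0^{-K}\bigr)^{s/K}
=h_0^{2-s}h_1^r\kappa_0^{1-s/K}N^{-\tau's/K}.
\]
Since $s/K<1$ and $\kappa_0\ll h_1\ll Nh_0^{-K}$, this is
\[
\ll h_0^{2-s}h_1^{r+1-s/K}N^{-\tau's/K}\ll N^{\,r+1-us/K}\,h_0^{\,2-K(r+1)}\le N^{(K(r+1)-us)/K},
\]
where the last step uses $K(r+1)\ge4$. As $K(r+1)=K(n+1-K)\le M<us$, this is $\ll N^{-\delta}$ with $\delta=(us-M)/n>0$.

\emph{Part $\kappa<1$.} Now, given $(p,q)$ and the non-constant coefficients, the constant coefficient of $Q_1$ lies in an interval of length $2$, so there are $\ll h_0^2h_1^r$ pairs $(Q_0,Q_1)$. From $\kappa\gg h_0^{-r}$ we get $\rho_\kappa\ll(N^{-\tau'}h_0^{r-K})^{1/K}$, and we use balls of this size. The sum of $(\text{radius})^s$ is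
\[
\ll h_0^2h_1^r\bigl(N^{-\tau'}h_0^{r-K}\bigr)^{s/K}\ll N^{\,r-\tau's/K}\,h_0^{\,2-Kr+s(r-K)/K}.
\]
Since $us>M\ge K(r+1)$,
\[
r-\frac{\tau's}K=r-\frac{us}K\Bigl(1-\frac1u\Bigr)<r-(r+1)\Bigl(1-\frac1u\Bigr)\le-1+\frac nu\le-\frac12 .
\]
The exponent of $h_0$ is at most $sn$, because $Kr\ge2$. Moreover $1\le h_0\ll N^{1/K}\le N^{1/2}$ and $sn\le2Mn/u\le\frac12$. So the sum is $\ll N^{-1/2+1/4}=N^{-1/4}$.

\subsection{Conclusion}
For each large $N$ the points $x\in[-A,A]^m$ belonging to some $P$ with $N/2\le H(P)<N$ are covered by balls whose radii tend to $0$ uniformly as $N\to\infty$. There are $\ll(\log N)^{n+1}$ classes and parts, so the sum of $(\text{radius})^s$ is $\ll(\log N)^{n+1}N^{-\delta'}$ for some fixed $\delta'>0$. This is summable over powers of two. Every point of $\mathcal L_0\cap[-A,A]^m$ is covered for infinitely many $N$, because finitely many $P$ belong to each $N$. Hence $\mathcal H^s(\mathcal L_0\cap[-A,A]^m)=0$, which proves Theorem~\ref{thm:sharp}.\qed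

\begin{thebibliography}{9}
\bibitem{BBB} Victor Beresnevich, Vasili Bernik and Natalia Budarina, \emph{Systems of small linear forms and Diophantine approximation on manifolds}, arXiv:1707.00371 (2017).
\bibitem{Spr} Sprindžuk, \emph{Mahler's Problem in Metric Number Theory}.
\end{thebibliography}

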